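# Non-vanishing of $H^1_{\mathfrak m}(R/I^t)$ along the powers of an edge ideal

## 1. Edge ideals, blown-up graphs and matchings

Throughout, $\Gamma$ is a simple graph without isolated vertices on $V=\{1,\dots,n\}$, $k$ is a field, $R=k[x_1,\dots,x_n]$ and $\mathfrak m=(x_1,\dots,x_n)$. For $c\in\mathbb Z^V$ we write $x^c=\prod_j x_j^{c_j}$, and $\mathbf 1_F$ is the indicator vector of $F\subseteq V$.

**Edge ideal.** $I=(x_ix_j\mid \{i,j\}\in\Gamma)\subseteq R$. For example, the path $1-2-3-4$, which we call $P_4$, has $I=(x_1x_2,x_2x_3,x_3x_4)$.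

**Blown-up graph.** For $c\in\mathbb N^V$ let $\Gamma(c)$ be the graph with vertices $(x,i)$, $x\in V$, $1\le i\le c_x$, called copies of $x$, where $(x,i)\sim(y,j)$ iff $\{x,y\}\in\Gamma$. Copies of the same $x$ are non-adjacent and have the same neighbors; we call them twins. Let $\nu(c)$ be the maximum size of a matching of $\Gamma(c)$.

For example, let $\Gamma=P_4$ and $c=(0,2,1,0)$. Then $\Gamma(c)$ has two copies of $2$, both adjacent to the single copy of $3$, and $\nu(c)=1$.

A monomial $x^c$ lies in $I^t$ iff it is divisible by a product of $t$ edge monomials, with repetition allowed. Choosing different copies for different factors turns such a product into a matching with $t$ edges in $\Gamma(c)$, and conversely. So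
$$x^c\in I^t\iff \nu(c)\ge t. \tag{1}$$
In the example, $x_2^2x_3\in I\setminus I^2$.

For $x\in V$ write $c+x$ for $c+\mathbf e_x$, and for an edge $e=\{x,y\}$ write $c+e=c+x+y$. Adding one vertex to a graph raises the matching number by at most one. Adding $e$ creates two new adjacent copies, which can be matched with each other. Hence
$$\nu(c)\le\nu(c+x)\le\nu(c)+1,\qquad \nu(c+e)\ge\nu(c)+1. \tag{2}$$
If $c\le c'$, we regard $\Gamma(c)$ as an induced subgraph of $\Gamma(c')$.

**Augmenting path.** Let $M$ be a matching. A vertex is covered by $M$ if it lies on an edge of $M$, and missed otherwise. An $M$-augmenting path is a path with two distinct ends, both missed by $M$, whose edges are alternately outside and inside $M$, the first and the last being outside. Every interior vertex is then covered by an edge of $M$ that belongs to the path. In $P_4$ with $M=\{23\}$, the path $1,2,3,4$ is augmenting; exchanging its edges gives the larger matching $\{12,34\}$.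

Berge's theorem says that $M$ is maximum iff there is no $M$-augmenting path.

## 2. Local cohomology and depth

**First local cohomology.** For $F\subseteq V$ put $x_F=\prod_{j\in F}x_j$. The modules $H^i_{\mathfrak m}(M)$ are the cohomology of the Čech complex
$$0\to M\to\bigoplus_{j}M_{x_j}\to\bigoplus_{i<j}M_{x_ix_j}\to\cdots,$$
whose term in position $p$ is $\bigoplus_{|F|=p}M_{x_F}$. If $M$ is $\mathbb Z^V$-graded, so is the complex.

For example, let $\Gamma$ be a single edge and $M=k[x,y]/(xy)$. Then $M_x=k[x,x^{-1}]$, $M_y=k[y,y^{-1}]$ and $M_{xy}=0$, so $H^1_{\mathfrak m}(M)=\bigl(k[x,x^{-1}]\oplus k[y,y^{-1}]\bigr)/M$. In degree $(0,0)$ the module $M$ contributes only the diagonal of $k\oplus k$, so one dimension survives. In degree $(-r,0)$ with $r\ge1$ the class of $x^{-r}$ survives. So $H^1_{\mathfrak m}(M)\neq0$, and we have met two kinds of degrees: one without negative coordinates, and one with a single negative coordinate.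

**Depth.** For a finitely generated module $M\ne0$ over a Noetherian local ring, or a graded one over $R$, the depth is the least $i$ with $H^i(M)\neq0$, the support being in the maximal (homogeneous) ideal. The zero module has depth $\infty$. In the example $M\to M_x\oplus M_y$ is injective, so $\operatorname{depth}M=1$.

**Monomial prime.** This is an ideal $P=(x_i: i\in W)$ with $W\subseteq V$. In $R_P$ the variables outside $W$ are units. For $P_4$ and $P=(x_1,x_2,x_3)$ the variable $x_4$ becomes a unit, so $IR_P=(x_1x_2,x_3)R_P$.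

## 3. Does non-vanishing of $H^1_{\mathfrak m}$ pass from $I^t$ to $I^{t+1}$?

Suppose the first local cohomology of $R/I^t$ is non-zero. Is that still so for the next power? Ha Thi Thu Hien, Ha Minh Lam and Ngo Viet Trung, "Decreasing behavior of the depth functions of edge ideals", arXiv:2212.14792 (2022), is the source of the following conjecture.

**Conjecture.** Let $\Gamma$ be a connected graph. If $H^1_{\mathfrak m}(R/I^t)\ne0$ for some $t>0$, then $H^1_{\mathfrak m}(R/I^{t+1})\neq0$.

The answer is yes, and connectedness is not needed. Here are the statements to be proved; $\Gamma$ is any simple graph without isolated vertices.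

**Theorem A.** If $H^1_{\mathfrak m}(R/I^t)\neq0$ for some $t\ge1$, then $H^1_{\mathfrak m}(R/I^{t+1})\ne0$. Hence $\{t\ge1: H^1_{\mathfrak m}(R/I^t)\ne0\}$ is empty or of the form $\{t\ge t_1\}$.

**Theorem B.** For every monomial prime $P$ of $R$: if $H^1_{PR_P}((R/I^t)_P)\neq0$, then $H^1_{PR_P}((R/I^{t+1})_P)\ne0$. (Theorem A is the case $P=\mathfrak m$.)

**Corollary C.** For every monomial prime $P$: if $\operatorname{depth}(R/I^t)_P\le1$, then $\operatorname{depth}(R/I^s)_P\le1$ for all $s\ge t$.

## 4. Degree complexes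

We turn $H^1$ into a question about connectedness of simplicial complexes built from matching numbers.

Fix $G\subseteq V$ and put $W=V\setminus G$. For Theorem A only $G=\emptyset$ and $|G|=1$ occur; Theorem B needs general $G$.

**The numbers $f_F$ and the complex $\Delta^t_c$.** For $F\subseteq W$ and $c\in\mathbb N^V$ let
$$f_F(c)=\sup_N\nu(c+N\mathbf 1_{F\cup G})\in\mathbb N\cup\{\infty\},\qquad \Delta^t_c=\{F\subseteq W: f_F(c)\le t-1\}.$$
We write $f_p$, $f_{pq}$ for $f_{\{p\}}$, $f_{\{p,q\}}$.

So $f_F$ is the matching number when the vertices of $F\cup G$ are available in unlimited supply. Put $H=F\cup G$. If $H$ contains an edge, then $f_F(c)=\infty$. If $H$ is independent, let $N(H)$ be the set of vertices with a neighbor in $H$. Then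
$$f_F(c)=\sum_{y\in N(H)}c_y+\nu\bigl(c|_{V\setminus(H\cup N(H))}\bigr), \tag{3}$$
where $c|_U$ keeps the coordinates in $U$ and sets the others to $0$. To see "$\le$", note that an edge of a matching either uses a copy of a vertex of $N(H)$ or has both ends over $V\setminus (H\cup N(H))$, because an edge with an end over $H$ has its other end over $N(H)$. For "$\ge$", take $N\ge\sum_{y\in N(H)} c_y$: each copy over $N(H)$ can be matched with its own copy of a vertex of $H$, and the rest is matched independently. So $f_F(c)<\infty$ iff $F\cup G$ is independent, and then the supremum is attained for all large $N$.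

For example, let $\Gamma=P_4$ and $G=\emptyset$. By (3),
$$\begin{aligned}
f_1&=c_2+\min(c_3,c_4), & f_4&=c_3+\min(c_1,c_2), & f_{14}&=c_2+c_3,\\
f_3&=f_{13}=c_2+c_4, & f_2&=f_{24}=c_1+c_3, &&
\end{aligned}\tag{4}$$
and $f_F=\infty$ for every $F$ containing an edge.

The following facts are used all the time.

* (F1) $f_F(c)$ is nondecreasing in $F$ and in $c$. So $\Delta^t_c$ is a simplicial complex, possibly empty, and it decreases when $c$ grows.
* (F2) $f_F(c+x)\le f_F(c)+1$; and $f_F(c+x)=f_F(c)$ if $x\in F\cup G$.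
* (F3) $f_F(c+e)\ge f_F(c)+1$ for every edge $e$; hence $\Delta^{t+1}_{c+e}\subseteq\Delta^t_c$.
* (F4) $\sup_m f_F(c+mx)=f_{F\cup\{x\}}(c)$ for $x\in W$.

(F1) is clear. The first part of (F2) and the inequality in (F3) come from (2). For the second part of (F2), $c+x+N\mathbf 1_{F\cup G}\le c+(N+1)\mathbf 1_{F\cup G}$ when $x\in F\cup G$. The inclusion in (F3) holds because $f_F(c+e)\le t$ forces $f_F(c)\le t-1$. In (F4) both sides are the supremum of $\nu(c+mx+N\mathbf 1_{F\cup G})$ over all $m,N$.

**Conventions on complexes.** The vertices of $\Delta$ are the $p$ with $\{p\}\in\Delta$. Disconnected means having at least two connected components. The empty complex (no faces at all) and $\{\emptyset\}$ (one face, no vertices) are different, and neither is disconnected. For a single edge $\{1,2\}$, $G=\emptyset$, we have $f_\emptyset(c)=\min(c_1,c_2)$, $f_1(c)=c_2$, $f_2(c)=c_1$, $f_{12}=\infty$. So $\Delta^1_{(0,0)}$ consists of two isolated points and is disconnected, while $\Delta^1_{(1,1)}$ is empty.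

**Lemma 1.** Let $a\in\mathbb Z^V$, $G_a=\{j:a_j<0\}$ and $a^+=\max(a,0)$, and form $\Delta^t$ with $G=G_a$. Then $H^1_{\mathfrak m}(R/I^t)_a\neq0$ iff one of the following holds:

(i) $G_a=\emptyset$ and $\Delta^t_a$ is disconnected;

(ii) $|G_a|=1$ and $\Delta^t_{a^+}=\{\emptyset\}$.

*Proof.* We compute the degree-$a$ part of the Čech complex. We have $(R_{x_F})_a\neq0$ iff $F\supseteq G_a$, and then it is spanned by $x^a$. So $((R/I^t)_{x_F})_a$ is $k$ if $F\supseteq G_a$ and $x^a\notin I^tR_{x_F}$, and is $0$ otherwise.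

Let $F\supseteq G_a$. The $x_j$, $j\in F$, are units in $R_{x_F}$, so $x^a$ may be replaced by $x^{a^+}$. The latter lies in $I^tR_{x_F}$ iff $x^{a^+}x_F^N\in I^t$ for some $N$. By (1), $x^a\notin I^tR_{x_F}$ iff $\nu(a^++N\mathbf 1_F)\le t-1$ for all $N$. Since $F=(F\setminus G_a)\cup G_a$, this says $F\setminus G_a\in\Delta^t_{a^+}$.

So the degree-$a$ part has one basis element for each face $F'=F\setminus G_a$ of $\Delta^t_{a^+}$, in position $|F'|+|G_a|$. If we order the variables with $G_a$ first, the sign for adding $j$ to $F$ is $(-1)^{|G_a|}$ times the sign for adding $j$ to $F'$ in the augmented cochain complex. As $F'$ has dimension $|F'|-1$, we obtain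
$$H^1_{\mathfrak m}(R/I^t)_a\cong\widetilde H^{-|G_a|}(\Delta^t_{a^+};k). \tag{5}$$
If $|G_a|\ge2$, this is $0$. If $|G_a|=1$, it is $\widetilde H^{-1}$: it is $k$ for $\{\emptyset\}$, it is $0$ for the empty complex, and it is $0$ if there is a vertex, because then $k\to k^{\text{vertices}}$ is injective. If $G_a=\emptyset$, it is $\widetilde H^0$: if there are vertices, this is the space of functions on the vertices that are constant on components, modulo constants, so it is non-zero iff there are two components; without vertices it is $0$. $\square$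

## 5. Single edge, triangle, two disjoint edges, path $P_4$

Take a single edge. With $G=\emptyset$, $\Delta^t_c$ is disconnected iff $c_1,c_2\le t-1$. So $H^1_{\mathfrak m}(R/I^t)\ne0$ for all $t\ge 1$.

For the triangle, (3) gives $f_1=c_2+c_3$, and similarly for $f_2,f_3$, and all $f_{pq}$ are infinite. So $\Delta^t_0$ is three isolated points for every $t$, and $H^1_{\mathfrak m}(R/I^t)\neq0$ for all $t\ge1$.

For two disjoint edges $\{1,2\}$, $\{3,4\}$, the set of good $t$ is empty. First let $G=\emptyset$. By symmetry let $c_1\le c_2$ and $c_3\le c_4$. By (3), $f_1=f_{14}=c_2+c_3$, $f_3=f_{23}=c_1+c_4$ and $f_2=f_4=f_{24}=c_1+c_3$. If there is any vertex, then $c_1+c_3\le t-1$, so $2$ and $4$ are joined; if $1$ is a vertex it is joined to $4$, and if $3$ is a vertex it is joined to $2$. So $\Delta^t_c$ is never disconnected. For $G=\{1\}$ we get $f_\emptyset=c_2+\min(c_3,c_4)$, $f_3=c_2+c_4$, $f_4=c_2+c_3$. So $f_\emptyset=\min(f_3,f_4)$, and $\emptyset\in\Delta^t_c$ forces $3$ or $4$ to be a vertex. By symmetry, no $\Delta^t_c$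 with $|G|=1$ is $\{\emptyset\}$. Hence $H^1_{\mathfrak m}(R/I^t)=0$ for all $t$.

For $P_4$, the non-vanishing starts at $t=2$. Let $G=\emptyset$. By (4), if $3$ is a vertex of $\Delta^t_c$ then $\{1,3\}$ is a face, and if $2$ is a vertex then $\{2,4\}$ is a face. The only other possible edge is $\{1,4\}$. So $\Delta^t_c$ is disconnected iff
$$c_2+\min(c_3,c_4)\le t-1,\qquad c_3+\min(c_1,c_2)\le t-1,\qquad c_2+c_3\ge t. \tag{6}$$
For $t=1$ the first two force $c_2=c_3=0$, against the third. For $t\ge2$ the vector $c=(0,t-1,1,0)$ satisfies (6).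

It remains to look at $|G|=1$ for $t=1$. If $G=\{1\}$, then $\Delta^1_c=\{\emptyset\}$ would need $c_2+\min(c_3,c_4)=0$, $f_3=c_2+c_4\ge1$ and $f_4=c_2+c_3\ge1$, hence $c_2=0$ and $c_3,c_4\ge1$, a contradiction. If $G=\{2\}$, it would need $f_\emptyset=c_1+c_3=0$ and $f_4=c_1+c_3\ge1$, a contradiction. The cases $G=\{3\},\{4\}$ are symmetric. So for $P_4$ we have $H^1_{\mathfrak m}(R/I^t)\neq0$ exactly for $t\ge2$.

## 6. Adding an edge, and the odd walk that gets in the way

Let $\Delta^t_a$ be disconnected, with $u,v$ in different components. We want a disconnected $\Delta^{t+1}_b$. The sensible choice is $b=a+e$ with an edge $e$: by (F3), $\Delta^{t+1}_{a+e}\subseteq\Delta^t_a$, so nothing that was separated becomes joined. We only have to make two vertices from different components survive.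

Take $e=\{v,l\}$. By (F2), $f_v(a+e)=f_v(a+l)\le t$, so $v$ survives. For $u$ we know only $f_u(a+e)\le f_u(a)+2\le t+1$, which is one too many. We want a neighbor $l$ of $v$ with $f_u(a+v+l)\le t$. If $f_u(a)\le t-2$ or $f_u(a+v)\le t-1$, every $l$ works. There remains the case $f_u(a)=t-1$, $f_u(a+v)=t$. Put $c=a+N\mathbf 1_{G\cup\{u\}}$ with $N$ large. The question is now about matchings only: given $\nu(c+v)=\nu(c)+1$, is there a neighbor $l$ of $v$ with $\nu(c+v+l)=\nu(c)+1$?

The next lemma says yes under one extra hypothesis, and its proof shows what that hypothesis is for.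

**Lemma 2.** Let $v\in V$ and $\nu(c+v)=\nu(c+2v)=\nu(c)+1$. Then there is a neighbor $l$ of $v$ with $\nu(c+v+l)=\nu(c)+1$.

*Proof.* Write $\Gamma(c+v)=\Gamma(c)+v^*$ and let $M_1$ be a maximum matching of it. It has $\nu(c)+1$ edges, so it does not lie in $\Gamma(c)$ and must cover $v^*$. Let $v^*l_0\in M_1$, where $l_0\in\Gamma(c)$ is a copy of a neighbor $l$ of $v$. Then $M_0=M_1\setminus\{v^*l_0\}$ has $\nu(c)$ edges, is a maximum matching of $\Gamma(c)$, and misses $l_0$. We claim that this $l$ works.

By (2), $\nu(c+v+l)\ge\nu(c)+1$. Suppose $\nu(c+v+l)\ge\nu(c)+2$, and let $\Gamma(c+v+l)=\Gamma(c)+v^*+l^*$. By Berge's theorem there is an $M_1$-augmenting path $Q=(y_0,y_1,\dots,y_s=z)$ in this graph. It contains $l^*$, since $M_1$ is maximum in $\Gamma(c+v)$. As $l^*$ is missed by $M_1$, it is an end, say $y_0=l^*$. The other end $z$ is missed by $M_1$, so $z\ne l_0,v^*$ and $z\in\Gamma(c)$. If $Q$ contains one of $v^*,l_0$, this vertex is interior, so $Q$ contains its matching edge $v^*l_0$. Three situations are possible.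

(α) $Q$ avoids $v^*$ and $l_0$. Replace $l^*$ by its twin $l_0$. All vertices of the new path are in $\Gamma(c)$, its ends $l_0$ and $z$ are missed by $M_0$, and its $M_1$-edges are in $M_0$. So it is $M_0$-augmenting in $\Gamma(c)$, a contradiction.

(β) $y_q=l_0$ and $y_{q+1}=v^*$. Replace $v^*$ by a new twin $v^{**}$ in the tail $(v^*,y_{q+2},\dots,z)$. The new path starts with an edge outside $M_1$, its ends $v^{**}$ and $z$ are missed by $M_1$, and it lies in $\Gamma(c)+v^*+v^{**}=\Gamma(c+2v)$. So $M_1$ can be enlarged there and $\nu(c+2v)\ge\nu(c)+2$, against the hypothesis.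

(γ) $y_q=v^*$ and $y_{q+1}=l_0$. The tail $(l_0,y_{q+2},\dots,z)$ lies in $\Gamma(c)$, begins with an edge outside $M_1$, and its ends are missed by $M_0$. So it is $M_0$-augmenting in $\Gamma(c)$, a contradiction. $\square$

The hypothesis on $\nu(c+2v)$ was used only in (β). If $\Gamma$ is bipartite, (β) cannot occur: the edge $y_qy_{q+1}$ is in $M_1$, so $q$ is odd, and $y_0=l^*$, $y_q=l_0$ would lie in opposite color classes although they are twins. So for bipartite $\Gamma$ the attempt succeeds as it stands. In general, (β) produces a walk of odd length from $l$ to $l$ in $\Gamma$, and here the attempt stops.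

The hypothesis cannot be dropped. Let $\Gamma$ consist of the triangles $\{1,2,3\}$ and $\{4,5,6\}$ and a vertex $7$ adjacent to $1$ and $4$. Let $c=(1,1,1,1,1,1,0)$ and $v=7$. Then $\nu(c)=2$. Next, $\nu(c+v)=3$, since there are seven vertices and $71,23,56$ is a matching. But $c+v+1$ has a perfect matching with four edges: two copies of $1$ matched to $2$ and $3$, then $74$ and $56$. By symmetry $\nu(c+v+4)=4$, so neither neighbor of $v$ works. Here $\nu(c+2v)=4$, because both copies of $7$ can be matched, to $1$ and $4$, next to $23$ and $56$. (This example concerns matchings only. It shows that one cannot choose $l$ without knowing more about $a,u,v$.)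

What does the hypothesis mean for the complex? By (F4), $f_u(a+2v)\le f_{uv}(a)$. So Lemma 2 applies as soon as $f_{uv}(a)\le t$. What is left is the case $f_{uv}(a)\ge t+1$ for all $u,v$ in different components.

In that case there is another move, $b=a+u+v$. By (F2), $f_u(b)=f_u(a+v)\le t$ and $f_v(b)=f_v(a+u)\le t$, so $u$ and $v$ survive. Also by (F2), $f_{uv}(b)=f_{uv}(a)\ge t+1$, so $u$ and $v$ are not joined by an edge of $\Delta^{t+1}_b$. If $\{u,v\}$ is an edge of $\Gamma$, this is the old move. If not, (F3) is not available, and one must exclude a longer path from $u$ to $v$ in $\Delta^{t+1}_b$. The plan is to show that such a path would force $f_{uv}(b)\le t$. This needs a tool to carry the statement "extra copies of $u$ are useless" from one face to the next.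

## 7. Carrying useless copies to a larger vector

**Lemma 3.** Let $c\le c'$, $\nu(c)=\nu(c')$, $c_x\ge1$, $\nu(c-x)=\nu(c)$, and $\nu(c+mx)=\nu(c)$ for all $m\ge0$. Then $\nu(c'+mx)=\nu(c')$ for all $m\ge0$.

In words: if extra copies of $x$ are useless over $c$, and already one copy of $x$ in $c$ is spare, then extra copies are useless over $c'$. The spare copy matters. On the path $y-x-z$ take $c=x+y$ and $c'=x+y+z$, writing vertices for unit vectors. Then $\nu(c+mx)=1=\nu(c')$ for all $m\ge 0$, but $\nu(c-x)=0$, and $\nu(c'+x)=2$.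

*Proof.* First let $m=1$. Write $\Gamma(c)=\Gamma(c-x)+x_0$ with $x_0$ a copy of $x$. Let $M$ be a maximum matching of $\Gamma(c-x)$. It has $\nu(c-x)=\nu(c)=\nu(c')$ edges, so it is maximum in $\Gamma(c)$ and in $\Gamma(c')$, and it misses $x_0$. Suppose $\nu(c'+x)>\nu(c')$, and let $\Gamma(c'+x)=\Gamma(c')+x^*$. By Berge's theorem there is an $M$-augmenting path $Q$ in $\Gamma(c'+x)$. It contains $x^*$, otherwise it would lie in $\Gamma(c')$. As $x^*$ is missed by $M$, it is an end of $Q$. Let $z$ be the other end.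

If $z\ne x_0$, then $x_0\notin Q$, because $x_0$ is missed by $M$ and is not an end. Replacing $x^*$ by its twin $x_0$ gives an $M$-augmenting path in $\Gamma(c')$, a contradiction.

If $z=x_0$, then all interior vertices of $Q$ are covered by $M$, hence lie in $\Gamma(c-x)$. So $Q$ lies in $\Gamma(c-x)+x_0+x^*\cong\Gamma(c+x)$. Then $\nu(c+x)>|M|=\nu(c)$, a contradiction.

For general $m$ we use induction; $m=0$ is trivial. Let $m\ge 2$ and $\nu(c'+(m-1)x)=\nu(c')$. Apply the case $m=1$ to $c+(m-1)x\le c'+(m-1)x$. Both have matching number $\nu(c)=\nu(c')$, removing one $x$ from the first gives $\nu(c+(m-2)x)=\nu(c)$, and adding copies of $x$ to it does not change $\nu$. So $\nu(c'+mx)=\nu(c')$. $\square$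

## 8. Disconnectedness passes from level $t$ to level $t+1$

**Proposition 4.** Let $G\subseteq V$. If $\Delta^t_a$ is disconnected for some $a\in\mathbb N^V$, then $\Delta^{t+1}_b$ is disconnected for some $b\in\mathbb N^V$.

*Proof.* As $\emptyset\in\Delta^t_a$, we have $f_\emptyset(a)<\infty$, so $G$ is independent. By (F2), coordinates in $G$ do not influence any $f_F$, so we may take $a$ with zero $G$-coordinates.

**Step 1 (what adding an edge settles).** We collect the cases in which $b=a+e$ works. Let $\Delta^t_a$ be disconnected. We are done in each of the following cases.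

(i) $f_p(a)\le t-2$ for some $p\in W$. Then $p$ is a vertex of $\Delta^t_a$. Let $v$ be a vertex in a component not containing $p$ and $e=\{v,l\}$ an edge at $v$, which exists since $\Gamma$ has no isolated vertices. By (F2), $f_p(a+e)\le t$ and $f_v(a+e)=f_v(a+l)\le t$. So $p$ and $v$ are vertices of $\Delta^{t+1}_{a+e}\subseteq\Delta^t_a$, and they lie in different components.

(ii) $f_u(a+v)\le t-1$ for some vertices $u,v$ of $\Delta^t_a$ in different components. Let $e=\{v,l\}$ be any edge at $v$. Then $f_u(a+e)\le t$ and $f_v(a+e)=f_v(a+l)\le t$, and we conclude as in (i).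

(iii) $f_{uv}(a)\le t$ for some vertices $u,v$ of $\Delta^t_a$ in different components. We may assume that (i) and (ii) do not hold. Then $f_u(a)=t-1$, and $f_u(a+v)=t$ by (F2). By (F1) and (F4), $t=f_u(a+v)\le f_u(a+2v)\le f_{uv}(a)\le t$, so $f_u(a+2v)=t$. Put $c=a+N\mathbf 1_{G\cup\{u\}}$ with $N$ so large that $\nu(d+N\mathbf 1_{G\cup\{u\}})=f_u(d)$ for $d=a$, $a+v$, $a+2v$ and all $d=a+v+l$ with $l$ a neighbor of $v$. This is possible because $G\cup\{u\}$ is independent. Then $\nu(c)=t-1$ and $\nu(c+v)=\nu(c+2v)=t$. Lemma 2 gives a neighbor $l$ of $v$ with $f_u(a+v+l)=\nu(c+v+l)=t$. With $e=\{v,l\}$ also $f_v(a+e)=f_v(a+l)\le t$, and we conclude as in (i).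

**Step 2 (a maximal $a$).** The purpose is to choose $a$ so that one more copy of any vertex destroys disconnectedness. We claim that the set of $a$ with zero $G$-coordinates and $\Delta^t_a$ disconnected contains no infinite strictly increasing chain. Suppose $a^{(1)}<a^{(2)}<\cdots$ is one. The complexes decrease by (F1), so from some $i_0$ on they equal a fixed disconnected complex $\Delta$. Some coordinate $a^{(i)}_x$, $x\in W$, is unbounded. Let $p\ne x$ be any vertex of $\Delta$, and let $N\ge0$. For large $i$ we have $a^{(i_0)}+Nx\le a^{(i)}$, so $f_p(a^{(i_0)}+Nx)\le t-1$. As $N$ is arbitrary, (F4) gives $f_{px}(a^{(i_0)})\le t-1$, that is, $\{p,x\}\in\Delta$. There are such $p$, since $\Delta$ has at least two vertices. So $x$ is a vertex of $\Delta$ and every other vertex is joined to it, and $\Delta$ is connected, a contradiction.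

So we may fix $a$ maximal with $\Delta^t_a$ disconnected. Then $\Delta^t_{a+x}$ has at most one component for each $x\in W$. By Step 1 we may assume that (i) and (iii) fail for this $a$:
$$f_p(a)\ge t-1\quad\text{for all }p\in W, \tag{7}$$
$$f_{uv}(a)\ge t+1\quad\text{for all vertices }u,v\text{ of }\Delta^t_a\text{ in different components}. \tag{8}$$

**Step 3 (the vertex sets $X$ and $Y$).** Here we find out which vertices tolerate one more copy of $u$ or of $v$. Fix vertices $u,v$ of $\Delta^t_a$ in different components. Let $X$ and $Y$ be the vertex sets of $\Delta^t_{a+u}$ and $\Delta^t_{a+v}$. By (F2), $f_u(a+u)=f_u(a)\le t-1$, so $u\in X$; likewise $v\in Y$. Both complexes are contained in $\Delta^t_a$ and, by maximality, connected. So $X$ lies in the component of $u$, $Y$ lies in that of $v$, and $X\cap Y=\emptyset$.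

**Claim 1.** $f_{\{w,u\}}(a)\le t-1$ for all $w\in X$, and $f_{\{w,v\}}(a)\le t-1$ for all $w\in Y$.

By symmetry it suffices to treat $X$. Let $u=q_0,q_1,\dots,q_s=w$ be a path in $\Delta^t_{a+u}$ with distinct vertices. We show $f_{\{q_i,u\}}(a)\le t-1$ by induction on $i$. For $i=0$ this is $f_u(a)\le t-1$. For $i=1$ it holds because $\{u,q_1\}\in\Delta^t_{a+u}\subseteq\Delta^t_a$. Now let $1\le i<s$ and assume it for $i$. Put $F=\{q_i,q_{i+1}\}$ and, for $N$ large,
$$c=a+u+N\mathbf 1_{G\cup\{q_i\}},\qquad c'=a+u+N\mathbf 1_{G\cup F}.$$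
We check the hypotheses of Lemma 3 with $x=u$. We have $\nu(c-u)=f_{q_i}(a)$, $\nu(c)=f_{q_i}(a+u)$ and $\nu(c')=f_F(a+u)$. By (7) and $F\in\Delta^t_{a+u}$,
$$t-1\le f_{q_i}(a)\le f_{q_i}(a+u)\le f_F(a+u)\le t-1,$$
so all three equal $t-1$. Clearly $c\le c'$ and $c_u\ge1$. By the induction hypothesis $\nu(c+mu)\le f_{\{q_i,u\}}(a)\le t-1=\nu(c)$, so $\nu(c+mu)=\nu(c)$ for all $m$. Lemma 3 gives $\nu(c'+mu)=t-1$ for all $m$ and all large $N$. Every $a+N\mathbf 1_{G\cup F\cup\{u\}}$ is bounded by such a vector, so $f_{F\cup\{u\}}(a)\le t-1$. Hence $f_{\{q_{i+1},u\}}(a)\le t-1$ by (F1).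

**Step 4 (adding $u+v$).** Put $b=a+u+v$. We show that $\Delta^{t+1}_b$ is disconnected. By (F2), $f_u(b)=f_u(a+v)\le t$ and $f_v(b)=f_v(a+u)\le t$, so $u,v$ are vertices of $\Delta^{t+1}_b$. We claim that they lie in different components. Suppose not, and let $u=p_0,p_1,\dots,p_r=v$ be a path in $\Delta^{t+1}_b$.

We first cut out a piece of the path on which all numbers are equal to $t$. Let $j$ be minimal with $p_j\in Y$; it exists because $p_r=v\in Y$, and $j\ge1$ because $p_0=u\in X$ and $X\cap Y=\emptyset$. Let $i$ be maximal with $i<j$ and $p_i\in X$; it exists because $p_0\in X$. All $f_{p_h}(b)$ are at most $t$. If $p_h\notin Y$, then $t\le f_{p_h}(a+v)\le f_{p_h}(b)\le t$; if $p_h\notin X$, then $t\le f_{p_h}(a+u)\le f_{p_h}(b)\le t$. By the choice of $j$, $p_h\notin Y$ for $h<j$. By the choice of $i$ and $p_j\in Y$, $p_h\notin X$ for $i<h\le j$. Therefore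
$$f_{p_h}(a+v)=f_{p_h}(b)=t\quad\text{for } i\le h<j, \tag{9}$$
$$f_{p_h}(a+u)=f_{p_h}(b)=t\quad\text{for } i<h\le j. \tag{10}$$
Let $F_h=\{p_h,p_{h+1}\}$ for $i\le h<j$. Then $t=f_{p_h}(b)\le f_{F_h}(b)\le t$, so
$$f_{F_h}(b)=t\quad\text{for } i\le h<j. \tag{11}$$

**Claim 2.** For $i\le h<j$: $f_{\{p_h,u\}}(b)\le t$ and $f_{F_h\cup\{u\}}(b)\le t$.

We move along the path from $p_i$ towards $p_j$. For $h=i$ the first inequality holds because $p_i\in X$: by (F2) and Claim 1, $f_{\{p_i,u\}}(b)=f_{\{p_i,u\}}(a+v)\le f_{\{p_i,u\}}(a)+1\le t$. Now let $i\le h<j$ and $f_{\{p_h,u\}}(b)\le t$. For $N$ large put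
$$c=b+N\mathbf 1_{G\cup\{p_h\}},\qquad c'=b+N\mathbf 1_{G\cup F_h}.$$
Then $c\le c'$ and $c_u\ge1$. By (9), $\nu(c)=f_{p_h}(b)=t$ and $\nu(c-u)=f_{p_h}(a+v)=t$. By (11), $\nu(c')=t$. Finally $t=\nu(c)\le\nu(c+mu)\le f_{\{p_h,u\}}(b)\le t$ for all $m$. Lemma 3 with $x=u$ gives $\nu(c'+mu)=t$ for all $m$ and all large $N$, that is, $f_{F_h\cup\{u\}}(b)=t$. By (F1), $f_{\{p_{h+1},u\}}(b)\le t$, and if $h+1<j$ the induction continues.

**Claim 3.** For $i\le h<j$: $f_{\{p_{h+1},v\}}(b)\le t$ and $f_{F_h\cup\{v\}}(b)\le t$.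

Now we move from $p_j$ back towards $p_i$. For $h+1=j$ the first inequality holds because $p_j\in Y$: $f_{\{p_j,v\}}(b)=f_{\{p_j,v\}}(a+u)\le f_{\{p_j,v\}}(a)+1\le t$ by (F2) and Claim 1. Let $i\le h<j$ and $f_{\{p_{h+1},v\}}(b)\le t$. For $N$ large put $c=b+N\mathbf 1_{G\cup\{p_{h+1}\}}$ and $c'=b+N\mathbf 1_{G\cup F_h}$. By (10), $\nu(c)=f_{p_{h+1}}(b)=t$ and $\nu(c-v)=f_{p_{h+1}}(a+u)=t$. By (11), $\nu(c')=t$. And $t\le\nu(c+mv)\le f_{\{p_{h+1},v\}}(b)\le t$ for all $m$. Lemma 3 with $x=v$ gives $f_{F_h\cup\{v\}}(b)=t$. Hence $f_{\{p_h,v\}}(b)\le t$, and if $h>i$ the induction continues with $h-1$.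

Now we combine the two claims on one edge of the path. Let $F=F_i=\{p_i,p_{i+1}\}$. Both $u$ alone and $v$ alone are useless over $F$; we show that they are useless together. For $N$ large and any $N'\ge 0$ put
$$c=b+N\mathbf 1_{G\cup F},\qquad c'=c+N'u.$$
By (11), $\nu(c)=t$. By Claim 2, $t\le\nu(c')\le f_{F\cup\{u\}}(b)\le t$, so $\nu(c')=t$. Clearly $c\le c'$ and $c_v\ge1$. Next, $\nu(c-v)=f_F(a+u)\ge f_{p_{i+1}}(a+u)=t$ by (10), and $\nu(c-v)\le\nu(c)=t$, so $\nu(c-v)=t$. By Claim 3, $t\le\nu(c+mv)\le f_{F\cup\{v\}}(b)\le t$ for all $m$. Lemma 3 with $x=v$ gives $\nu(c'+mv)=t$ for all $m,N'$ and all large $N$. So $f_{F\cup\{u,v\}}(b)\le t$, and by (F1) and (F2)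
$$f_{uv}(a)=f_{uv}(b)\le f_{F\cup\{u,v\}}(b)\le t.$$
This contradicts (8). So $u$ and $v$ lie in different components of $\Delta^{t+1}_b$. $\square$

To see the sets of Steps 3 and 4 in an example, take $P_4$, $G=\emptyset$, $t=3$, $a=(0,2,2,0)$. By (6), $\Delta^3_a$ is disconnected; and if $c\ge a$ satisfies (6), the first two inequalities force $c_2=c_3=2$ and $c_1=c_4=0$, so $a$ is maximal. By (4), all $f_p(a)=2=t-1$ and $f_{14}(a)=4=t+1$. With $u=1$, $v=4$: at $a+u=(1,2,2,0)$ we get $f_1=f_3=2$ and $f_2=f_4=3$, so $X=\{1,3\}$, and by symmetry $Y=\{2,4\}$. At $b=(1,2,2,1)$ we get $f_p=3$ for all $p$, $f_{13}=f_{24}=3$ and $f_{14}=4$. So $\Delta^4_b$ has exactly the edges $\{1,3\}$ and $\{2,4\}$, and $u,v$ are separated.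

## 9. Degrees with negative coordinates, and Theorem A

Case (ii) of Lemma 1 is short.

**Lemma 5.** Let $\emptyset\neq G\subseteq V$. If $\Delta^t_a=\{\emptyset\}$ for some $a\in\mathbb N^V$, then $\Delta^{t+1}_{a+l}=\{\emptyset\}$ for some $l\in W$.

*Proof.* Since $f_\emptyset(a)\le t-1<\infty$, $G$ is independent. Take $j\in G$ and a neighbor $l$ of $j$; it exists as there are no isolated vertices, and $l\in W$. By (F2), $f_\emptyset(a+l)\le f_\emptyset(a)+1\le t$, so $\emptyset\in\Delta^{t+1}_{a+l}$. Let $x\in W$. Then $f_x(a)\ge t$, because $x$ is not a vertex of $\Delta^t_a$. As $j\in G$, adding $j$ costs nothing, and $\{j,l\}$ is an edge. So (F2) and (F3) give $f_x(a+l)=f_x(a+l+j)\ge f_x(a)+1\ge t+1$. So $\Delta^{t+1}_{a+l}$ has no vertices. $\square$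

**Proof of Theorem A.** Let $H^1_{\mathfrak m}(R/I^t)_a\neq0$ and apply Lemma 1.

If $G_a=\emptyset$ and $\Delta^t_a$ is disconnected, Proposition 4 with $G=\emptyset$ gives $b\in\mathbb N^V$ with $\Delta^{t+1}_b$ disconnected. So $H^1_{\mathfrak m}(R/I^{t+1})_b\ne0$ by Lemma 1.

If $G_a=\{j\}$ and $\Delta^t_{a^+}=\{\emptyset\}$, Lemma 5 with $G=\{j\}$ gives $l\neq j$ with $\Delta^{t+1}_{a^++l}=\{\emptyset\}$. As $a_l\ge0$, the degree $a+\mathbf e_l$ has negative support $\{j\}$ and positive part $a^++\mathbf e_l$. So $H^1_{\mathfrak m}(R/I^{t+1})_{a+\mathbf e_l}\neq0$ by Lemma 1.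

The description of the set of all $t$ follows by induction. $\square$

## 10. Localization at monomial primes and depth at most one

**Proof of Theorem B.** Let $P=(x_i:i\in W)$ and $G=V\setminus W$. If $G$ contains an edge, its monomial is a unit in $R_P$, so $(R/I^t)_P=0$ for all $t$ and there is nothing to prove. Suppose $G$ is independent.

**Step 1 (reduction to a polynomial ring in the variables of $W$).** Let $S=k[x_i:i\in W]$, $\mathfrak n=(x_i:i\in W)S$, and let $J_t\subseteq S$ be the monomial ideal obtained from $I^t$ by setting $x_j=1$ for $j\in G$. For example, $P_4$ with $P=(x_1,x_2,x_3)$ has $J_1=(x_1x_2,x_3)$. Each monomial of $I^t$ is, in $R_{x_G}$, a unit times its image in $J_t$, so $I^tR_{x_G}=J_tR_{x_G}$. As $x_j\notin P$ for $j\in G$, $R_P$ is a localization of $R_{x_G}$, and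
$$(R/I^t)_P=S/J_t\otimes_SR_P.$$
The ring $R$ is free over $S$, so $R_P$ is flat over $S$. Since $PR_P\cap S=\mathfrak n$, the map $S\to R_P$ factors through $S_{\mathfrak n}$, and $S_{\mathfrak n}\to R_P$ is flat and local, hence faithfully flat. Also $\mathfrak nR_P=PR_P$. Flat base change gives
$$H^1_{PR_P}((R/I^t)_P)\cong H^1_{\mathfrak n}(S/J_t)\otimes_SR_P .$$
Every element of $H^1_{\mathfrak n}(S/J_t)$ is killed by a power of $\mathfrak n$, so this module equals its localization at $\mathfrak n$. By faithful flatness, $H^1_{PR_P}((R/I^t)_P)\ne0$ iff $H^1_{\mathfrak n}(S/J_t)\neq0$.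

**Step 2 (degree complexes for $S/J_t$).** We repeat the computation of Lemma 1. Let $a\in\mathbb Z^W$ with negative support $G_a$, extended by $0$ on $G$, and let $G_a\subseteq F\subseteq W$. The ring $R_{x_{F\cup G}}=S_{x_F}[x_j^{\pm1}:j\in G]$ is free over $S_{x_F}$ with $1$ in a basis, and $I^tR_{x_{F\cup G}}=J_tR_{x_{F\cup G}}$. So $x^a\in J_tS_{x_F}$ iff $x^a\in I^tR_{x_{F\cup G}}$. As in Lemma 1, $x^a\notin J_tS_{x_F}$ iff $\nu(a^++N\mathbf 1_{F\cup G})\le t-1$ for all $N$. Since $F\cup G=(F\setminus G_a)\cup(G\cup G_a)$, this says that $F\setminus G_a$ is a face of $\Delta^t_{a^+}$ formed with $G\cup G_a$. The Čech complex of $S/J_t$ over the variables of $W$ in degree $a$ is therefore the augmented cochain complex of this $\Delta^t_{a^+}$ with the same shift and signs as before, and $H^1_{\mathfrak n}(S/J_t)_a\cong\widetilde H^{-|G_a|}(\Delta^t_{a^+};k)$. As after (5), it is non-zero iff either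

* $a\ge0$ and $\Delta^t_a$, formed with $G$, is disconnected; or
* $a$ has negative support $\{j\}$ and $\Delta^t_{a^+}$, formed with $G\cup\{j\}$, is $\{\emptyset\}$.

**Step 3 (passing to $t+1$).** In the first case Proposition 4, with this $G$, gives $b$ with $\Delta^{t+1}_b$ disconnected. Setting its $G$-coordinates to $0$ changes nothing by (F2), so $b\in\mathbb N^W$ is a degree with $H^1_{\mathfrak n}(S/J_{t+1})_b\ne0$. In the second case Lemma 5, applied with $G\cup\{j\}$, gives $l\in W\setminus\{j\}$ with $\Delta^{t+1}_{a^++l}=\{\emptyset\}$. The degree $a+\mathbf e_l$ has negative support $\{j\}$ and positive part $a^++\mathbf e_l$, so $H^1_{\mathfrak n}(S/J_{t+1})_{a+\mathbf e_l}\neq0$. By Step 1 for $t+1$, $H^1_{PR_P}((R/I^{t+1})_P)\ne0$. For $P=\mathfrak m$ we have $G=\emptyset$, and the argument is that of Theorem A. $\square$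

**Proof of Corollary C.** It suffices to treat $s=t+1$. The case of depth $0$ rests on a theorem of Martínez-Bernal, Morey and Villarreal (*Associated primes of powers of edge ideals*, Collect. Math. 63 (2012)): $\operatorname{Ass}(R/I^t)\subseteq\operatorname{Ass}(R/I^{t+1})$ for all $t\ge1$ and every edge ideal $I$. If $\operatorname{depth}(R/I^t)_P=0$, then $P\in\operatorname{Ass}(R/I^t)\subseteq\operatorname{Ass}(R/I^{t+1})$, so $\operatorname{depth}(R/I^{t+1})_P=0$. If $\operatorname{depth}(R/I^t)_P=1$, then $H^1_{PR_P}((R/I^t)_P)\neq0$. By Theorem B, $H^1_{PR_P}((R/I^{t+1})_P)\ne0$, so $\operatorname{depth}(R/I^{t+1})_P\le1$. $\square$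

**Remark (isolated vertices).** Theorem A holds for all graphs with at least one edge. Let $y_1,\dots,y_s$, $s\ge1$, be the variables of the isolated vertices, $R=R'[y_1,\dots,y_s]$, let $\mathfrak m'$ be the maximal homogeneous ideal of $R'$, and let $I'\subseteq R'$ be the edge ideal of the graph without them. Then $R/I^t=(R'/I'^t)[y_1,\dots,y_s]$.

If $s\ge2$, then $y_1,y_2$ is a regular sequence on $R/I^t$, so the depth is at least $2$ and $H^1_{\mathfrak m}(R/I^t)=0$ for all $t$.

If $s=1$, the Čech complex of $R/I^t$ is the tensor product over $k$ of those of $R'/I'^t$ and of $k[y_1]$. As $H^0_{(y_1)}(k[y_1])=0$, the Künneth formula gives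
$$H^1_{\mathfrak m}(R/I^t)\cong H^0_{\mathfrak m'}(R'/I'^t)\otimes_kH^1_{(y_1)}(k[y_1]).$$
The second factor is spanned by the $y_1^{-r}$, $r\ge1$, so it is non-zero. Hence $H^1_{\mathfrak m}(R/I^t)\neq0$ iff $\mathfrak m'\in\operatorname{Ass}(R'/I'^t)$, and this passes to $t+1$ by the theorem of Martínez-Bernal, Morey and Villarreal quoted above.
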